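# Square discriminants of random integer polynomials with bounded coefficients

## 1. A family of cubics

Consider the cubics
$$f_c(X)=X(X+3)^2+c=X^3+6X^2+9X+c,\qquad c=1,2,3,\ldots$$
The derivative factors as $f_c'=3(X+1)(X+3)$, so the discriminant can be computed by hand. Let $\alpha_1,\alpha_2,\alpha_3$ be the roots. Since $\operatorname{disc}(f)=(-1)^{n(n-1)/2}\prod_i f'(\alpha_i)$ for monic $f$ of degree $n$, and $\prod_i(\alpha_i+1)=-f_c(-1)=4-c$, $\prod_i(\alpha_i+3)=-f_c(-3)=-c$, we get
$$\operatorname{disc}(f_c)=-27\,(4-c)(-c)=27\,c\,(4-c).$$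

The first values are $81,\ 108,\ 81,\ 0,\ -135,\ -324,\ -567$ for $c=1,\dots,7$.

An irreducible cubic has Galois group $A_3$ or $S_3$, and it is $A_3$ exactly when the discriminant is a square. The cubic $f_1$ has no rational root ($f_1(1)=17$, $f_1(-1)=-3$), and $f_3$ is Eisenstein at $3$. Both are irreducible with discriminant $81$, so both have group $A_3$. For $c=2$ and $c=4$ the polynomial is reducible: $f_2=(X+2)(X^2+4X+1)$ and $f_4=(X+1)^2(X+4)$. For $c=5,6,7$ it is irreducible (for $c=6$ by Eisenstein at $3$, for $c=5,7$ by testing the divisors of $c$), and the negative discriminant shows that the group is $S_3$.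

There is also an arithmetic reason why $-135=-3^3\cdot 5$ is not a square: the prime $5$ divides it exactly once. One can see this on the polynomial. Modulo $5$,
$$f_5\equiv X(X+3)^2=X(X-2)^2 ,\qquad f_5(2)=55=5\cdot 11,\qquad f_5'(2)=45 .$$
There is one double root modulo $5$, and $f_5$ vanishes there modulo $5$ but not modulo $25$. Compare $f_{25}$. It has the same reduction modulo $5$, but $f_{25}(-3)=25$ and $\operatorname{disc}(f_{25})=-27\cdot 25\cdot 21$, in which $5$ appears twice. So the reduction modulo $q$ does not decide whether $q$ divides the discriminant exactly once; one must look modulo $q^2$, at the double root. The case $c=6$, with discriminant $-324=-2^2\cdot3^4$, shows that a non-square discriminant need not have a prime that divides it exactly once. We will look for a sufficient condition that holds often.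

Now make the degree large and the coefficients random. Let $L\ge 2$ be an integer and let
$$f(X)=X^n+\sum_{i=0}^{n-1}\zeta_iX^i,\qquad \zeta_0,\dots,\zeta_{n-1}\ \text{independent, uniform on }\{1,\dots,L\}.$$
Here $L$ is fixed and $n\to\infty$. The Galois group $G_f$ of the splitting field of $f$ over $\mathbb Q$ is viewed inside $S_n$ through its action on the roots. The problem comes from Lior Bary-Soroker and Gady Kozma, "Irreducible polynomials of bounded height", arXiv:1710.05165 (2017), and starts from the following known result.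

**Theorem 1 (known).** Let $L$ be divisible by at least four distinct primes (for example $L=210$). With probability tending to $1$ as $n\to\infty$, $f$ is irreducible over $\mathbb Q$ and $G_f$ contains the alternating group $A_n$.

**Conjecture.** For such $L$, $\ \lim_{n\to\infty}\mathbb P(G_f=S_n)=1$.

We shall prove that the conjecture is true. Our cubics $f_1,f_3$ show that the group $A_n$ does occur with positive coefficients; the claim is that for large $n$ it is rare.

## 2. Reduction to the discriminant

Write $\Delta=\operatorname{disc}(f)=\prod_{i<j}(\alpha_i-\alpha_j)^2\in\mathbb Z$, where $\alpha_1,\dots,\alpha_n$ are the roots of $f$ with multiplicity.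

**Theorem A.** Let $L\ge2$ be any integer and $f$ as above. Then $\mathbb P(\Delta\text{ is a square})\to0$ as $n\to\infty$. Consequently (with Theorem 1), if $L$ is divisible by four distinct primes, then $\mathbb P(G_f=S_n)\to1$.

**The second sentence follows from the first.** Suppose $f$ is irreducible, $A_n\subseteq G_f$ and $G_f\ne S_n$. Since $A_n$ has index at most $2$ in $S_n$, $G_f=A_n$. An even permutation of the roots fixes $\delta=\prod_{i<j}(\alpha_i-\alpha_j)$, so $\delta$ is fixed by $G_f$ and hence rational. It is an algebraic integer, so $\delta\in\mathbb Z$ and $\Delta=\delta^2$ is a square. Therefore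
$$\mathbb P(G_f\ne S_n)\le\mathbb P(\text{the event of Theorem 1 fails})+\mathbb P(\Delta\text{ is a square})\to0 .$$

For orientation, take the smallest case $L=2$. When $n=2$ the four discriminants $\zeta_1^2-4\zeta_0$ are $-3,-7,0,-4$, and one of them is a square. When $n=3$, the formula $a^2b^2-4b^3-4a^3c-27c^2+18abc$ for $X^3+aX^2+bX+c$ gives, for $(a,b,c)=(1,1,1),(1,1,2),(1,2,1),(1,2,2),(2,1,1),(2,1,2),(2,2,1),(2,2,2)$ in order,
$$-16,\ -83,\ -23,\ -72,\ -23,\ -100,\ -3,\ -44 .$$
None is a square. We return to the value $-83$ below.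

**Notation and recalled facts.** Let $q$ be an odd prime. We write $v_q$ for the $q$-adic valuation, $\bar f\in\mathbb F_q[X]$ for the reduction of $f$ modulo $q$, and $e(t)=e^{2\pi it}$. The letter $P$ always denotes a monic irreducible polynomial in $\mathbb F_q[X]$. There are at most $q^d$ such $P$ of degree $d$.

We use the following facts about monic polynomials. First, $\Delta\bmod q$ is the discriminant of $\bar f$, and it vanishes exactly when $\bar f$ is not squarefree. Second, $\operatorname{disc}(gh)=\operatorname{disc}(g)\operatorname{disc}(h)\operatorname{Res}(g,h)^2$, where $\operatorname{Res}(g,h)$ is the product of all differences of a root of $g$ and a root of $h$; it is compatible with reduction and vanishes over a field exactly when $g,h$ have a common factor. Third, Hensel's lemma: if $\bar f=\bar g\,\bar h$ with $\bar g,\bar h$ monic and coprime over $\mathbb F_q$, then $f=gh$ over $\mathbb Z_q$ with $g,h$ monic lifting $\bar g,\bar h$.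

Finally, let $R$ be a finite abelian group. An additive character is a homomorphism $\psi:R\to\{|w|=1\}$. There are $|R|$ of them, and for a random element $F$ of $R$ Fourier inversion says
$$\mathbb P(F=r)=\frac1{|R|}\sum_{\psi}\overline{\psi(r)}\;\mathbb E\,\psi(F). \tag{1}$$
The trivial character contributes $1/|R|$. So if $\mathbb E\,\psi(F)\to 0$ for every nontrivial $\psi$, then $F$ becomes uniformly distributed.

## 3. Legendre symbols depend on factors of every degree

A natural first attempt is to reduce modulo many primes $q$: if $\Delta$ is a square, it is a square modulo each of them. One would hope that each $q$ rejects with probability bounded below, and that different primes act independently.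

What the test asks is this. Let $q\nmid\Delta$ be odd and let $r$ be the number of irreducible factors of $\bar f$. Frobenius permutes the roots of $\bar f$ with $r$ cycles, one for each factor, so its sign is $(-1)^{n-r}$. The product $\prod_{i<j}(\bar\alpha_i-\bar\alpha_j)$ is a square root of $\Delta\bmod q$, and Frobenius multiplies it by that sign. Hence the Legendre symbol is
$$\Bigl(\frac{\Delta}{q}\Bigr)=(-1)^{n-r}.$$

So we would need the parity of the number of irreducible factors of $\bar f$. The information that is easily accessible is the distribution of $f$ in a fixed finite quotient, that is, modulo a fixed polynomial $H$, as $n\to\infty$ (Lemma 2 below). This does not determine the parity. Fix a monic $H\in\mathbb F_q[X]$ and a class $r_0$ prime to $H$. By the prime polynomial theorem in arithmetic progressions, for all large $n$ there is a monic irreducible polynomial of degree $n$ in the class $r_0$. Now fix one monic irreducible $P_1\nmid H$; by the same theorem there is, for all large $n$, a monic irreducible $P_2\neq P_1$ of degree $n-\deg P_1$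 with $P_1P_2\equiv r_0 \pmod H$. These two squarefree polynomials of degree $n$ agree modulo $H$, and their symbols are opposite. The approach stops here: no equidistribution statement modulo a fixed $H$ sees the Legendre symbol.

The cubics of Section 1 suggest another reason for not being a square: $v_q(\Delta)=1$. This will turn out to be visible in a fixed finite quotient, up to an error that we can make small. It has probability only about $1/q$, so a single prime is not enough. But $\sum_q1/q=\infty$, so many independent primes will suffice.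

## 4. A prime that divides the discriminant exactly once

From here to the end of Section 8, $q$ is a prime with $q>\max(L,8)$, and $n\ge3$. Since $1\le\zeta_0\le L<q$, we have $X\nmid\bar f$.

**Definition (the events $E$ and $T$).** For $D\in\{1,2,\dots\}\cup\{\infty\}$ let $E_q^{(D)}$ be the event that some $a\in\{1,\dots,q-1\}$ satisfies

* (i) $f(a)\equiv f'(a)\equiv0\pmod q$ and $f(a)\not\equiv0\pmod{q^2}$;
* (ii) $(X-a)^3\nmid\bar f$;
* (iii) $P^2\nmid\bar f$ for every $P\neq X,\ X-a$ with $\deg P\le D$.

Let $T_q^{(D)}$, for finite $D$, be the event that $P^2\mid\bar f$ for some $P$ with $\deg P>D$.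

Since (iii) for $D=\infty$ is (iii) for finite $D$ together with the same requirement for larger degrees,
$$E_q^{(D)}\setminus T_q^{(D)}\subseteq E_q^{(\infty)}. \tag{2}$$

In (i) it does not matter which representative of $a$ modulo $q$ we take: $f(a+qt)\equiv f(a)+qt\,f'(a)\equiv f(a)\pmod{q^2}$ when $q\mid f'(a)$.

**Example ($E$).** Let $L=2$, $f=X^3+X^2+X+2$, with $\Delta=-83$, and $q=83$. From $9f=(3X+1)f'+(4X+17)$ a double root modulo $83$ must be $-17/4\equiv-17\cdot21\equiv-25$. Indeed $f'(-25)=1826=83\cdot22$ and $f(-25)=-15023=-83\cdot181$, which is not divisible by $83^2$. Modulo $83$ we have $\bar f=(X+25)^2(X-49)$. So (i)–(iii) hold with $a=58\equiv-25$ and $D=\infty$.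

**Example ($T$).** Let $L=3$, $q=11$, $f=X^4+2X^3+3X^2+2X+1=(X^2+X+1)^2$. The quadratic has discriminant $-3\equiv8$, which is not a square modulo $11$ (the nonzero squares are $1,3,4,5,9$), so it is irreducible. Hence $T_{11}^{(1)}$ occurs and $T_{11}^{(2)}$ does not.

**Lemma 1.** If $E_q^{(\infty)}$ occurs, then $v_q(\Delta)=1$; in particular $\Delta$ is not a square.

**Proof.** The purpose is to split off the double root and read the valuation from a quadratic. By (i), $(X-a)^2\mid\bar f$. By (ii), (iii) and $X\nmid\bar f$, we have $\bar f=(X-a)^2\bar h$ with $\bar h$ squarefree and prime to $X-a$. Hensel's lemma gives $f=gh$ over $\mathbb Z_q$ with $g,h$ monic lifting $(X-a)^2$ and $\bar h$. Then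
$$\Delta=\operatorname{disc}(g)\operatorname{disc}(h)\operatorname{Res}(g,h)^2 .$$
Here $\operatorname{disc}(h)$ is a unit because $\bar h$ is squarefree, and $\operatorname{Res}(g,h)$ is a unit because $(X-a)^2$ and $\bar h$ are coprime. Write $g=(X-a)^2+b(X-a)+c$ with $q\mid b$ and $q\mid c$. Then $f(a)=g(a)h(a)=c\,h(a)$ and $h(a)$ is a unit, so $v_q(c)=v_q(f(a))=1$ by (i). Now $\operatorname{disc}(g)=b^2-4c$ with $v_q(b^2)\ge2$ and, $q$ being odd, $v_q(4c)=1$. Hence $v_q(\Delta)=1$. $\square$

The event $E_q^{(\infty)}$ involves factors of all degrees. This is why the cutoff $D$ is there: $E_q^{(D)}$ is a condition on $f$ in one fixed finite ring, and $T_q^{(D)}$ must be shown to be rare. The next three sections deal with equidistribution in the ring, with the rarity of $T$, and with the probability of $E$ under the uniform distribution.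

## 5. Equidistribution in finite quotient rings

**Lemma 2.** Let $S$ be a finite set of primes $q>\max(L,8)$. For $q\in S$ let $H_q\in\mathbb Z[X]$ be monic with $q\nmid H_q(0)$, and let $R_q=(\mathbb Z/q^2)[X]/(H_q)$, $R=\prod_{q\in S}R_q$. Then the distribution of the image of $f$ in $R$ converges to the uniform distribution as $n\to\infty$.

The smallest example is $H_q=X-1$: then $R_q=\mathbb Z/q^2$ and the image of $f$ is $f(1)=1+\sum_i\zeta_i$, so the lemma says that this sum is asymptotically equidistributed modulo $q^2$. The condition $q\nmid H_q(0)$ is needed: for $H_q=X$ the image is $\zeta_0$, which is never $0$ modulo $q$.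

**Proof. Step 1: the powers of $X$ are periodic in $R$.** Since $X$ divides $H_q-H_q(0)$, in $R_q$ we have $-H_q(0)=X\cdot(\dots)$, and $H_q(0)$ is a unit modulo $q^2$. So $X$ is a unit in each $R_q$, hence in the finite ring $R$, and $X^N=1$ in $R$ for some $N\ge1$.

**Step 2: the powers of $X$ generate $R$ additively.** Let $G$ be the subgroup they generate. It projects onto each $R_q$, because $H_q$ is monic and so $1,X,\dots,X^{\deg H_q-1}$ span $R_q$. Fix $q\in S$ and choose an integer $m$ with $m\equiv1\pmod{q^2}$ and $m\equiv0\pmod{q'^2}$ for the other $q'\in S$. Given $r\in R_q$, pick $g\in G$ with $q$-component $r$; then $mg\in G$ has $q$-component $r$ and all other components $0$. So $G$ contains every factor $R_q$, and $G=R$.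

**Step 3: every nontrivial character has small expectation.** Let $\psi$ be a nontrivial additive character of $R$. By Step 2 it is nontrivial on some power of $X$, and by Step 1 there is $0\le i_0<N$ with $w:=\psi(X^{i_0})\ne1$; moreover $\psi(X^i)=w$ for all $i\equiv i_0\pmod N$. The number $\mathbb E\,w^{\zeta}=\frac1L\sum_{s=1}^Lw^s$ is an average of unit complex numbers, among them $w$ and $w^2\ne w$ (as $L\ge2$). Hence $\rho:=|\mathbb E\,w^\zeta|<1$. By independence, with the fixed term $\psi(X^n)$ of modulus $1$,
$$|\mathbb E\,\psi(f)|=\prod_{i<n}\bigl|\mathbb E\,\psi(X^i)^{\zeta_i}\bigr|\le\rho^{\lfloor n/N\rfloor}\to0,$$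
since at least $\lfloor n/N\rfloor$ indices $i<n$ are congruent to $i_0$ modulo $N$. By (1), each element of $R$ is hit with probability tending to $1/|R|$. $\square$

## 6. Repeated factors of large degree

We now bound $\mathbb P(T_q^{(D)})$. A union bound over $P$ looks promising: there are at most $q^d$ polynomials $P$ of degree $d$, each with $\mathbb P(P^2\mid\bar f)$ expected to be near $q^{-2d}$, and $\sum_{d>D}q^{-d}$ is small. The difficulty is the error term. The Fourier argument below gives an error $\rho^{\lfloor n/2d\rfloor}$ for each $P$ with a fixed $\rho<1$, so a total error of about $q^d\rho^{n/2d}$ in degree $d$. This is less than $1$ only when $d^2<n\,|\log\rho|/(2\log q)$. For degrees beyond the order of $\sqrt n$ the bound is useless.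

For large degrees we use that $P^2\mid\bar f$ forces $P\mid\bar f'$, and that $\bar f'$ does not involve the coefficients $\zeta_i$ with $q\mid i$. Reveal all the other coefficients first. Then $\bar f'$ is known and offers at most $n$ candidates for $P$, in place of $q^d$, and the coefficients $\zeta_0,\zeta_q,\zeta_{2q},\dots$ are still free to make $P\mid\bar f$ unlikely.

**Lemma 3.** For every $q>\max(L,8)$ and $D\ge1$: $\ \displaystyle\limsup_{n\to\infty}\mathbb P(T_q^{(D)})\le\frac{q^{-D}}{q-1}$.

**Proof.** Let $\rho_q=\max_{1\le t<q}|\mathbb E\,e(t\zeta/q)|$, which is $<1$ as in Step 3 of Lemma 2, since $e(t/q)\neq1$. Let $d_0=\lfloor n^{1/3}\rfloor$ and let $n$ be so large that $D\le d_0$ and $qd_0\le n$. We show the explicit bound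
$$\mathbb P(T_q^{(D)})\le\frac{q^{-D}}{q-1}+\sum_{d\le d_0}q^d\rho_q^{\lfloor n/2d\rfloor}+nL^{-d_0}. \tag{3}$$
Polynomials $P$ of degree $>D\ge1$ are automatically different from $X$.

**Step 1: degrees $D<d\le d_0$, by Fourier analysis.** Let $\deg P=d$ and let $V=\mathbb F_q[X]/(P^2)$, an $\mathbb F_q$-space of dimension $2d$. Its additive characters are $v\mapsto e(\ell(v)/q)$ with $\ell\in V^*$ a linear functional, so by (1) with $r=0$
$$\mathbb P(P^2\mid\bar f)=q^{-2d}\sum_{\ell\in V^*}\mathbb E\,e(\ell(f)/q).$$
Let $\ell\ne0$. As $P\ne X$, $X$ is invertible in $V$. The powers $1,X,\dots,X^{2d-1}$ form a basis of $V$, and multiplication by $X^j$ is an automorphism, so any $2d$ consecutive powers of $X$ form a basis. Among any $2d$ consecutive indices there is therefore one with $\ell(X^i)\ne0$, and altogether there are at least $\lfloor n/2d\rfloor$ such indices $i<n$. By independence $|\mathbb E\,e(\ell(f)/q)|\le\rho_q^{\lfloor n/2d\rfloor}$. Hence $\mathbb P(P^2\mid\bar f)\le q^{-2d}+\rho_q^{\lfloor n/2d\rfloor}$. Summing over at most $q^d$ polynomials $P$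 for each $d$, and using $\sum_{d>D}q^{-d}=q^{-D}/(q-1)$, we get the first two terms of (3).

**Step 2: degrees $d>d_0$, by revealing the derivative.** If $P^2\mid\bar f$, then $P\mid\bar f$ and $P\mid\bar f'$. Condition on all $\zeta_i$ except $\zeta_{qj}$ for $0\le j<d_0$; these indices are $<n$ because $qd_0\le n$. The coefficient of $X^{i-1}$ in $\bar f'$ is $i\zeta_i$ (and $n$ for $i=n$), which does not depend on $\zeta_i$ when $q\mid i$. So $\bar f'$ is now fixed. It is nonzero: its constant term is $\zeta_1\in\{1,\dots,L\}$ with $L<q$. It has degree less than $n$, hence at most $n$ monic irreducible factors.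

Let $P$ be one of them with $\deg P>d_0$. Modulo $P$ we have
$$\bar f\equiv u+\sum_{0\le j<d_0}\zeta_{qj}X^{qj}$$
with $u$ fixed. In the field $\mathbb F_q[X]/(P)$ the map $y\mapsto y^q$ is $\mathbb F_q$-linear and injective, and $1,X,\dots,X^{d_0-1}$ are linearly independent because $d_0<\deg P$. So the elements $X^{qj}=(X^j)^q$, $0\le j<d_0$, are linearly independent over $\mathbb F_q$, and at most one tuple $(\zeta_{qj}\bmod q)_{j<d_0}$ gives $P\mid\bar f$. Since $L<q$, the residues determine the values, so at most one of the $L^{d_0}$ equally likely tuples does. The union over at most $n$ factors $P$ has conditional probability at most $nL^{-d_0}$. This proves (3).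

**Step 3: the limit.** For $d\le d_0\le n^{1/3}$ we have $\lfloor n/2d\rfloor\ge n^{2/3}/2-1$. The last two terms of (3) are at most $d_0q^{d_0}\rho_q^{\,n^{2/3}/2-1}+nL^{-d_0}$, which tends to $0$ because $d_0$ is of order $n^{1/3}$. $\square$

## 7. The local density

We now choose the ring in which $E_q^{(D)}$ can be seen, and compute its probability there.

**Lemma 4.** Let $D\ge1$ be finite and
$$H_q=\prod_{a=1}^{q-1}(X-a)^3\prod_{2\le\deg P\le D}\tilde P^3\in\mathbb Z[X],$$
where $\tilde P$ is a monic integral lift of $P$. Then $q\nmid H_q(0)$, the event $E_q^{(D)}$ depends only on the image of $f$ in $R_q=(\mathbb Z/q^2)[X]/(H_q)$, and for a uniformly random element of $R_q$ it has probability $c_q=c_q^{(D)}$ with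
$$\frac1{2q}\le\frac1q\Bigl(1-\frac4q\Bigr)\le c_q\le\frac1q. \tag{4}$$

**Proof. Step 1: the event lives in $R_q$.** The roots $a$ are nonzero modulo $q$, and an irreducible $P$ of degree $\ge2$ has $P(0)\neq0$; so $q\nmid H_q(0)$. Let $1\le a\le q-1$. Since $H_q(a)=0$, evaluation at $a$ is well defined from $R_q$ to $\mathbb Z/q^2$, so the image of $f$ determines $f(a)\bmod q^2$. Since $(X-a)^3\mid\bar H_q$, it determines $\bar f$ modulo $(X-a)^3$, hence $f'(a)\bmod q$ and whether $(X-a)^3\mid\bar f$. Finally $P^3\mid\bar H_q$ for every $P\ne X$ with $\deg P\le D$, so it determines whether $P^2\mid\bar f$. These are all the data in (i)–(iii).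

Now let $r\in R_q$ be uniform, and let $\bar r$ be its reduction modulo $q$. Recall that a homomorphism of finite groups onto its target carries the uniform distribution to the uniform distribution.

**Step 2: condition (i) for one $a$.** The additive homomorphism $r\mapsto(r(a)\bmod q^2,\ r'(a)\bmod q)$ to $\mathbb Z/q^2\times\mathbb Z/q$ is surjective: $s+t(X-a)$ maps to $(s,t)$. Of the $q^2$ values of $r(a)$, exactly $q-1$ are divisible by $q$ but nonzero. So (i) has probability $\frac{q-1}{q^2}\cdot\frac1q=\frac{q-1}{q^3}$.

**Step 3: removing the bad cases.** If (i) holds but (ii) or (iii) fails, then either $(X-a)^3\mid\bar r$, or $(X-a)^2P^2\mid\bar r$ for some $P\ne X,X-a$ with $\deg P\le D$. For each $Q\mid\bar H_q$ the class of $\bar r$ modulo $Q$ is uniform, so these have probabilities $q^{-3}$ and $q^{-2-2\deg P}$. Hence (i)–(iii) hold for a given $a$ with probability at least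
$$\frac{q-1}{q^3}-\frac1{q^3}-\frac1{q^2}\sum_{d\ge1}q^dq^{-2d}=\frac1{q^2}\Bigl(1-\frac2q-\frac1{q-1}\Bigr).$$

**Step 4: summing over $a$.** For different $a$ these events are disjoint: if $b\ne a$ also satisfied (i), then $(X-b)^2\mid\bar r$, which contradicts (iii) for $a$. So
$$c_q\ge\frac{q-1}{q^2}\Bigl(1-\frac2q-\frac1{q-1}\Bigr)=\frac1q\Bigl(\bigl(1-\tfrac1q\bigr)\bigl(1-\tfrac2q\bigr)-\tfrac1q\Bigr)=\frac1q\Bigl(1-\frac4q+\frac2{q^2}\Bigr)\ge\frac1q\Bigl(1-\frac4q\Bigr).$$
As $q>8$, this is at least $\frac1{2q}$. By Step 2, $c_q\le(q-1)\cdot\frac{q-1}{q^3}\le\frac1q$. $\square$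

## 8. Many primes at once: proof of Theorem A

Let $S$ be a finite set of primes $q>\max(L,8)$ and let $D\ge1$. If $\Delta$ is a square, then by Lemma 1 no $E_q^{(\infty)}$ with $q\in S$ occurs, so by (2), for each $q\in S$, either $E_q^{(D)}$ fails or $T_q^{(D)}$ occurs. Hence
$$\mathbb P(\Delta\text{ is a square})\le\mathbb P\Bigl(\bigcap_{q\in S}(E_q^{(D)})^c\Bigr)+\sum_{q\in S}\mathbb P(T_q^{(D)}).$$
By Lemma 4, the first event is determined by the image of $f$ in $R=\prod_{q\in S}R_q$, and by Lemma 2 its probability converges to that for a uniform element of $R$. The components of a uniform element of a product are independent, so this limit is $\prod_{q\in S}(1-c_q^{(D)})$. With Lemma 3 and (4),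
$$\limsup_{n\to\infty}\mathbb P(\Delta\text{ is a square})\le\prod_{q\in S}\Bigl(1-\frac1{2q}\Bigr)+\sum_{q\in S}\frac{q^{-D}}{q-1}.$$
The left side does not depend on $D$. Let $D\to\infty$ with $S$ fixed: the limsup is at most
$$\prod_{q\in S}\Bigl(1-\frac1{2q}\Bigr)\le\exp\Bigl(-\frac12\sum_{q\in S}\frac1q\Bigr)$$
for every finite $S$. Since $\sum_q1/q$ diverges, the limsup is $0$. This proves Theorem A, and with Theorem 1 the conjecture. $\blacksquare$

The order of limits matters. First $n\to\infty$, so that everything takes place in a fixed ring; then $D\to\infty$, to remove the large-degree repeated factors; then $S$ grows. Theorem 1 enters only through "irreducible and $G_f\supseteq A_n$"; the statement about $\Delta$ needs no arithmetic condition on $L$.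

## 9. Arbitrary coefficient laws and all square classes

**Theorem B.** Let $\mu$ be any probability measure on $\mathbb Z$ that is not a point mass (no moment assumption), and $f=X^n+\sum_{i<n}\zeta_iX^i$ with $\zeta_i$ i.i.d. of law $\mu$. As $n\to\infty$:

1. $\displaystyle\sup_{s\in\mathbb Q^\times}\mathbb P\bigl(\Delta\in s\cdot(\mathbb Q^\times)^2\bigr)\to0$;
2. $\mathbb P(\Delta=0)\to\mu(\{0\})^2$.

Hence $\mathbb P(\Delta\text{ is a perfect square})\to\mu(\{0\})^2$, so this probability tends to $0$ if and only if $\mu(\{0\})=0$. Moreover, always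
$$\mathbb P(f\text{ irreducible},\ A_n\subseteq G_f\ne S_n)\to0 .$$
So for every non-degenerate law for which $f$ is irreducible with $G_f\supseteq A_n$ asymptotically almost surely, one has $G_f=S_n$ asymptotically almost surely.

For example, with $\mu$ uniform on $\{0,1\}$ the discriminant is a perfect square with probability tending to $1/4$; the limit comes from the event $\zeta_0=\zeta_1=0$, on which $X^2\mid f$. A second example shows that some primes must be avoided: if $\mu$ is uniform on $\{1,12\}$, then $\bar f$ modulo $11$ is not random at all.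

**Proof. Step 1: reductions.** We isolate the event $\zeta_0=\zeta_1=0$. The statement about perfect squares is (1) with $s=1$ together with (2). If $f$ is irreducible, then $\Delta\ne0$, and if moreover $A_n\subseteq G_f\neq S_n$, then $\Delta\in(\mathbb Q^\times)^2$ as in Section 2; so the statement about $G_f$ is (1) with $s=1$.

For (1) and (2), split according to the value of $(\zeta_0,\zeta_1)$. If it is $(0,0)$ and $n\ge2$, then $\Delta=0$; this case contributes $\mu(\{0\})^2$ to (2) and nothing to (1). For a pair $(a_0,b_0)\ne(0,0)$ with $\mu(a_0)\mu(b_0)>0$ let $\mathbb P_0,\mathbb E_0$ denote conditional probability and expectation given $\zeta_0=a_0,\zeta_1=b_0$. It suffices to show, for each such pair,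
$$\sup_s\mathbb P_0\bigl(\Delta\in s(\mathbb Q^\times)^2\bigr)\to0\qquad\text{and}\qquad\mathbb P_0(\Delta=0)\to0. \tag{5}$$
Indeed the total is the sum of these quantities with weights $\mu(a_0)\mu(b_0)$, dominated convergence applies to the sum over pairs, and in (1) the supremum of a sum is at most the sum of the suprema.

Fix $(a_0,b_0)$ and two atoms $\alpha\ne\beta$ of $\mu$. Call a prime $q$ admissible if $q>8$, $q\nmid\alpha-\beta$, and $q$ does not divide both $a_0$ and $b_0$. All but finitely many primes are admissible. Let $n\ge3$. Then $\bar f\equiv a_0+b_0X\pmod{X^2}$, so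
$$X^2\nmid\bar f\quad\text{for admissible }q. \tag{6}$$
The events $E_q^{(D)},T_q^{(D)}$ are defined as before. Under $\mathbb P_0$ the coefficients $\zeta_i$ with $i\ge2$ are random and independent of law $\mu$. We go through the four lemmas.

**Step 2: Lemma 1 for admissible $q$.** We need: if $E_q^{(\infty)}$ occurs, then $v_q(\Delta)=1$. In the proof of Lemma 1 the fact $X\nmid\bar f$ served only to exclude $X^2\mid\bar f$, in order that $\bar h$ be squarefree; (6) does this. The factor $X$ may now occur once in $\bar h$, which is harmless, and the rest of the proof applies word for word.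

**Step 3: Lemma 2 for a finite set $S$ of admissible primes.** We need: if $q\nmid H_q(0)$ for $q\in S$, the image of $f$ in $R$ is asymptotically uniform under $\mathbb P_0$. Steps 1 and 2 of that proof concern only the ring. For a nontrivial $\psi$ we again have $w=\psi(X^i)\ne1$ for all $i\equiv i_0\pmod N$. The order of $w$ divides $\prod_{q\in S}q^2$, which is prime to $\alpha-\beta$; so $w^{\alpha-\beta}=1$ would force $w=1$. Thus $w^\alpha\ne w^\beta$, and $\mathbb E\,w^\zeta$ is an average of unit complex numbers in which two different ones have positive weight. So $\rho=|\mathbb E\,w^\zeta|<1$. At least $\lfloor n/N\rfloor-2$ indices $2\le i<n$ are congruent to $i_0$ modulo $N$, and the fixed part $X^n+b_0X+a_0$ contributes a factor of modulus $1$. Hence, for large $n$, $|\mathbb E_0\,\psi(f)|\le\rho^{\lfloor n/N\rfloor-2}\to0$, and (1) finishes the argument.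

**Step 4: Lemma 3 for admissible $q$ and $D\ge1$.** We need
$$\limsup_{n\to\infty}\mathbb P_0(T_q^{(D)})\le\frac{q^{-D}}{q-1}. \tag{7}$$
Let $d_0=\lfloor n^{1/3}\rfloor$ and $n$ large, so that $D\le d_0$ and $qd_0<n$.

For $D<d\le d_0$, put $\rho_q=\max_{1\le t<q}|\mathbb E\,e(t\zeta/q)|$. It is $<1$ because $q\nmid t(\alpha-\beta)$ gives $e(t\alpha/q)\ne e(t\beta/q)$. For $\ell\neq0$ there are at least $\lfloor n/2d\rfloor-2$ indices $2\le i<n$ with $\ell(X^i)\ne0$. So $\mathbb P_0(P^2\mid\bar f)\le q^{-2d}+\rho_q^{\lfloor n/2d\rfloor-2}$, and summation over $P$ and $d$ gives at most $\frac{q^{-D}}{q-1}+d_0q^{d_0}\rho_q^{\,n^{2/3}/2-3}=\frac{q^{-D}}{q-1}+o(1)$.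

For $d>d_0$, let $\kappa=\max_r\mu(r+q\mathbb Z)$. This is $<1$ because $\alpha\not\equiv\beta\pmod q$. The derivative can now vanish, but rarely: $\bar f'=0$ forces $q\mid\zeta_i$ for every $2\le i<n$ with $q\nmid i$, which has probability at most $\kappa^{\#\{2\le i<n:\ q\nmid i\}}\to0$. Now condition on all $\zeta_i$ except $\zeta_{qj}$, $1\le j\le d_0$; these indices lie between $2$ and $n-1$. This fixes $\bar f'$. If $\bar f'\ne0$, it has at most $n$ monic irreducible factors. For each such $P$ with $\deg P>d_0$ we have $\bar f\equiv u+\sum_{1\le j\le d_0}\zeta_{qj}X^{qj}\pmod P$ with $u$ fixed. The elements $X^{qj}=X^q\cdot(X^{j-1})^q$ are linearly independent modulo $P$: the $(X^{j-1})^q$ are, as in Lemma 3, and $X^q$ is invertible since $P\ne X$. So at most one tuple of residues $(\zeta_{qj}\bmod q)_{1\le j\le d_0}$ gives $P\mid\bar f$, and it has probability at most $\kappa^{d_0}$. The total is at most $n\kappa^{d_0}+o(1)=o(1)$. This proves (7).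

**Step 5: Lemma 4, and a companion event.** Step 1 of Lemma 4 is about which data the image in $R_q$ determines, and the rest is about uniform elements of $R_q$; only $q>8$ is used. So (4) holds for admissible $q$. For square classes other than that of $1$ we need one more event. For $D\ge1$ let $F_q^{(D)}$ be the event that no $P\ne X$ with $\deg P\le D$ satisfies $P^2\mid\bar f$. It depends only on the image of $f$ in the ring $R_q$ of Lemma 4. For a uniform element, its complement has probability at most
$$\sum_{d\ge1}q^dq^{-2d}=\frac1{q-1}\le1-\frac1{2q}. \tag{8}$$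
If $q\mid\Delta$, then $\bar f$ is not squarefree, so $P^2\mid\bar f$ for some $P$, and $P\ne X$ by (6). Hence
$$q\mid\Delta\ \Longrightarrow\ F_q^{(D)}\text{ fails or }T_q^{(D)}\text{ occurs}. \tag{9}$$

**Step 6: proof of the first part of (5).** Let $S$ be a finite set of admissible primes. Every square class of $\mathbb Q^\times$ contains a squarefree integer, so we may take $s$ to be one. Suppose $\Delta\in s(\mathbb Q^\times)^2$ and let $q\in S$. If $q\mid s$, then $v_q(\Delta)$ is odd, so $q\mid\Delta$ and (9) applies. If $q\nmid s$, then $v_q(\Delta)$ is even, so $v_q(\Delta)\ne1$, and by Step 2 and (2) either $E_q^{(D)}$ fails or $T_q^{(D)}$ occurs. So, outside the union of the $T_q^{(D)}$, the image of $f$ in $R$ lies in a set that depends on $s$ only through the pattern of which $q\in S$ divide $s$. Under the uniform distribution on $R$ this set has probability at most $\prod_{q\in S}(1-\frac1{2q})$, by independence of the components together with (4) and (8). There are only $2^{|S|}$ patterns, so the convergence in Step 3 is uniform in $s$. With (7),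
$$\limsup_{n\to\infty}\sup_s\mathbb P_0\bigl(\Delta\in s(\mathbb Q^\times)^2\bigr)\le\prod_{q\in S}\Bigl(1-\frac1{2q}\Bigr)+\sum_{q\in S}\frac{q^{-D}}{q-1}.$$
Let $D\to\infty$, then let $S$ exhaust the admissible primes. As only finitely many primes are not admissible, the product tends to $0$.

**Step 7: proof of the second part of (5).** If $\Delta=0$, then $q\mid\Delta$ for every admissible $q$. Using a single $q$, (9), (8), Step 3 with $S=\{q\}$, and (7),
$$\limsup_{n\to\infty}\mathbb P_0(\Delta=0)\le\frac1{q-1}+\frac{q^{-D}}{q-1}.$$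
Let $q\to\infty$. $\blacksquare$

## 10. A rate from Selberg's sieve

**Theorem C.** Let $L\ge2$ and let $\zeta_i$ be uniform on $\{1,\dots,L\}$. Then $\mathbb P(\Delta\text{ is a square})=O_L(1/\log n)$. In particular $\mathbb P(f\text{ irreducible},\,G_f=A_n)=O_L(1/\log n)$.

The second sentence follows from the first by Section 2. To obtain a rate we must let the set of primes grow with $n$. The direct way is to ask for joint equidistribution over all primes of $S=\{q:\max(L,8)<q\le z\}$ at once. The estimate (14) below controls the joint behavior for a product $m$ of primes as long as $m\le n^{1/10}$. The product of all primes up to $z$ is at most $4^z$, so $z=\frac1{20}\log n$ is allowed, but $z$ of larger order than $\log n$ is not, since by Chebyshev that product is also at least $\exp(cz)$ for large $z$ with a constant $c>0$. With $z$ of order $\log n$, the product $\prod_{q\le z}(1-c_q)$ is only of order $1/\log z$, that is, $1/\log\log n$. An upper-bound sieve uses only products of a few primes at a time, each product at most $n^{1/10}$, while the primes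 themselves may be as large as a fixed power of $n$.

**Proof.** Let $n$ be large in terms of $L$. Put
$$y=n^{1/20},\qquad z=y^{1/6}=n^{1/120},\qquad K=\max(L,8),$$
let $\mathcal P$ be the set of primes in $(K,z]$, and for $q\in\mathcal P$ put $D_q=1+\lceil2\log\log n/\log q\rceil$. Then
$$q^{D_q-1}\ge\log^2n,\qquad q^{D_q}\le q^2\log^2n. \tag{10}$$
Write $E_q^*=E_q^{(D_q)}$ and $T_q^*=T_q^{(D_q)}$, and let $H_q,R_q$ be as in Lemma 4 with $D=D_q$. Let $N_d$ be the number of $P$ of degree $d$. Since $X^{q^d}-X$ is the product of all $P$ with $\deg P\mid d$, we have $dN_d\le q^d$. Hence, as $q>8$,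
$$k_q:=\deg H_q\le3\sum_{d\le D_q}q^d\le3\,\frac{q}{q-1}\,q^{D_q}\le4q^{D_q}\le4q^2\log^2n. \tag{11}$$

**Step 1: an explicit bound for $|\mathbb E\,w^\zeta|$.** Before, "less than $1$" was enough; now we need to know by how much. Let $w=e(\theta)$ and let $x\in[0,\frac12]$ be the distance from $\theta$ to the nearest integer. Then $|1+w|=2\cos\pi x$. By concavity $\sin(\pi x/2)\ge\sqrt2\,x$ on $[0,\frac12]$, with equality at both ends, so $\cos\pi x=1-2\sin^2(\pi x/2)\le1-4x^2$. If $w\ne1$ is an $M$-th root of unity, then $x\ge1/M$. Pairing $w$ with $w^2$ in the sum,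
$$|\mathbb E\,w^\zeta|\le\frac1L\bigl(L-2+|1+w|\bigr)\le1-\frac{8x^2}{L}\le1-\frac8{LM^2}\le\exp\Bigl(-\frac8{LM^2}\Bigr). \tag{12}$$

**Step 2: the tail, summed over all $q\in\mathcal P$.** By (12) with $M=q$, $\rho_q\le\exp(-8/(Lq^2))$. For large $n$ and all $q\le n^{1/120}$ we have $D_q\le d_0=\lfloor n^{1/3}\rfloor$ and $qd_0\le n$, so (3) holds with $D=D_q$. For $d\le d_0$ we have $n/2d\ge1$, so $\lfloor n/2d\rfloor\ge n/(4d)\ge n^{2/3}/4$. As $q^2\le n^{1/60}$, the last two terms of (3) are at most
$$d_0\exp\Bigl(n^{1/3}\log n-\frac2L\,n^{2/3-1/60}\Bigr)+nL^{-d_0}\le\exp(-n^{1/4})$$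
for large $n$. Hence $\mathbb P(T_q^*)\le q^{-D_q}+\exp(-n^{1/4})$. By (10), $q^{-D_q}\le q^{-1}\log^{-2}n$, and by Mertens $\sum_{q\le z}1/q\ll\log\log n$. Therefore
$$\sum_{q\in\mathcal P}\mathbb P(T_q^*)\le\frac1{\log^2n}\sum_{q\le z}\frac1q+z\exp(-n^{1/4})\ll\frac{\log\log n}{\log^2n}. \tag{13}$$

**Step 3: joint equidistribution with an error term.** Let $m\le n^{1/10}$ be a squarefree product of primes of $\mathcal P$, and $R_m=\prod_{q\mid m}R_q$. Put
$$g(q)=c_q^{(D_q)},\qquad g(m)=\prod_{q\mid m}g(q).$$
We claim that
$$\mathbb P\Bigl(\bigcap_{q\mid m}E_q^*\Bigr)=g(m)+r_m,\qquad|r_m|\le\exp(-n^{0.3}). \tag{14}$$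
For $m=1$ this holds with $r_1=0$. Let $m>1$ and let $\psi=\prod_{q\mid m}\psi_q$ be a nontrivial additive character of $R_m$, with $\psi_q\ne1$ for one particular $q$. Since $H_q$ is monic, $1,X,\dots,X^{k_q-1}$ form a $\mathbb Z/q^2$-basis of $R_q$, and $X$ is a unit, so any $k_q$ consecutive powers of $X$ form a basis. Hence $\psi_q(X^i)\ne1$ for at least $\lfloor n/k_q\rfloor$ indices $i<n$. For these $i$ also $\psi(X^i)\ne1$, because the factors $\psi_{q'}(X^i)$, $q'\mid m$, have pairwise coprime orders, so their product is $1$ only if each of them is $1$. Moreover $\psi(X^i)$ is an $m^2$-th root of unity. By (11), $k_q\le4m^2\log^2n\le n$ for large $n$, so $\lfloor n/k_q\rfloor\ge n/(2k_q)\ge n/(8m^2\log^2n)$. Now (12) with $M=m^2$ gives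
$$|\mathbb E\,\psi(f)|\le\exp\Bigl(-\frac8{Lm^4}\Bigl\lfloor\frac n{k_q}\Bigr\rfloor\Bigr)\le\exp\Bigl(-\frac n{Lm^6\log^2n}\Bigr)\le\exp\Bigl(-\frac{n^{0.4}}{L\log^2n}\Bigr).$$
On the other hand $|R_m|=\prod_{q\mid m}q^{2k_q}\le\exp(8m^2\log^2n\,\log m)\le\exp(8n^{0.2}\log^3n)$. For $U\subseteq R_m$, summing (1) over $r\in U$ and bounding $\bigl|\sum_{r\in U}\overline{\psi(r)}\bigr|\le|R_m|$ gives
$$\Bigl|\mathbb P(f\in U)-\frac{|U|}{|R_m|}\Bigr|\le|R_m|\max_{\psi\ne1}|\mathbb E\,\psi(f)|\le\exp\Bigl(8n^{0.2}\log^3n-\frac{n^{0.4}}{L\log^2n}\Bigr)\le\exp(-n^{0.3})$$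
for large $n$. Take $U$ to be the set of elements of $R_m$ for which all $E_q^*$, $q\mid m$, occur. Then $|U|/|R_m|=g(m)$, and (14) follows. By (4), $\frac1q(1-\frac4q)\le g(q)\le\frac1q$.

**Step 4: the sieve.** Let $Z$ be the product of those $q\in\mathcal P$ for which $E_q^*$ occurs. We bound $\mathbb P(Z=1)$. In this step and the next, $b,c,k,m,m_1,m_2$ run over squarefree products of primes of $\mathcal P$ (including $1$), $\mu$ is the Möbius function, $(\cdot,\cdot)$ is the greatest common divisor and $[\cdot,\cdot]$ the least common multiple. Let $h$ be multiplicative with $h(q)=g(q)/(1-g(q))$; thus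
$$1+h(q)=\frac1{1-g(q)}=\frac{h(q)}{g(q)},\qquad\frac1{g(q)}=1+\frac1{h(q)}. \tag{15}$$
Put $J=\sum_{m\le y}h(m)$ and, for $m\le y$,
$$\lambda_m=\frac{\mu(m)}{g(m)J}\sum_{\substack{c\le y\\ m\mid c}}h(c).$$

Clearly $\lambda_1=1$. Next, $|\lambda_m|\le1$. To see this, split the sum $J=\sum_{c\le y}h(c)$ according to $b=(c,m)$ and write $c=bk$; as $c$ is squarefree, $(k,m)=1$. So
$$J=\sum_{b\mid m}h(b)\sum_{\substack{k\le y/b\\(k,m)=1}}h(k)\ge\Bigl(\sum_{b\mid m}h(b)\Bigr)\sum_{\substack{k\le y/m\\(k,m)=1}}h(k)=\frac{h(m)}{g(m)}\sum_{\substack{k\le y/m\\(k,m)=1}}h(k),$$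
where $\sum_{b\mid m}h(b)=\prod_{q\mid m}(1+h(q))=h(m)/g(m)$ by (15). Writing $c=mk$ in the definition of $\lambda_m$, we see that the right side is $J|\lambda_m|$.

Now consider $\bigl(\sum_{m\mid Z,\,m\le y}\lambda_m\bigr)^2$. It is nonnegative, and it equals $\lambda_1^2=1$ when $Z=1$. So its expectation bounds $\mathbb P(Z=1)$. Expand the square. Both $m_1$ and $m_2$ divide $Z$ exactly when $[m_1,m_2]\mid Z$, that is, when $E_q^*$ occurs for all $q\mid[m_1,m_2]$. As $[m_1,m_2]\le y^2=n^{1/10}$, (14) applies. With $|\lambda_m|\le1$ and at most $y^2$ pairs,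
$$\mathbb P(Z=1)\le\sum_{m_1,m_2\le y}\lambda_{m_1}\lambda_{m_2}\,g([m_1,m_2])+y^2\exp(-n^{0.3}). \tag{16}$$

It remains to compute the main term. We have $g([m_1,m_2])=g(m_1)g(m_2)/g((m_1,m_2))$, and by (15), $1/g(m)=\sum_{c\mid m}1/h(c)$. Inserting this with $m=(m_1,m_2)$ and exchanging sums diagonalizes the quadratic form: the main term is
$$\sum_{c\le y}\frac{u_c^2}{h(c)},\qquad u_c=\sum_{\substack{m\le y\\ c\mid m}}\lambda_mg(m).$$
By the definition of $\lambda_m$,
$$u_c=\frac1J\sum_{\substack{m\le y\\ c\mid m}}\mu(m)\sum_{\substack{k\le y\\ m\mid k}}h(k)=\frac1J\sum_{\substack{k\le y\\ c\mid k}}h(k)\sum_{c\mid m\mid k}\mu(m)=\frac{\mu(c)h(c)}J,$$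
because the inner sum is $\mu(c)\sum_{b\mid k/c}\mu(b)$, which is $\mu(c)$ if $k=c$ and $0$ otherwise. So the main term is $J^{-2}\sum_{c\le y}h(c)=1/J$, and
$$\mathbb P(Z=1)\le\frac1J+y^2\exp(-n^{0.3}). \tag{17}$$

**Step 5: a lower bound for $J$.** We compare $J$ with the full sum $\Pi=\prod_{q\in\mathcal P}(1+h(q))=\sum_mh(m)$. Let $\varepsilon=1/\log z$. Since $(m/y)^\varepsilon\ge1$ for $m>y$ (Rankin's trick), and $y^{-\varepsilon}=z^{-6\varepsilon}=\exp(-6)$,
$$\Pi-J=\sum_{m>y}h(m)\le y^{-\varepsilon}\prod_{q\in\mathcal P}\bigl(1+h(q)q^\varepsilon\bigr)\le\exp(-6)\,\Pi\,\exp\Bigl(\sum_{q\in\mathcal P}h(q)(q^\varepsilon-1)\Bigr).$$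
In the last step we used
$$\frac{1+hq^\varepsilon}{1+h}=1+\frac{h(q^\varepsilon-1)}{1+h}\le\exp\bigl(h(q^\varepsilon-1)\bigr).$$
As $g(q)\le1/q$, $h(q)\le1/(q-1)$. With $t=\log q/\log z\in[0,1]$, convexity gives $q^\varepsilon-1=\exp(t)-1\le(\exp(1)-1)t$. By Mertens, $\sum_{q\le z}\frac{\log q}{q-1}=\log z+O(1)$. So the exponent is at most $(\exp(1)-1)(1+O(1/\log z))$, and this is at most $2$ for large $n$. Hence $\Pi-J\le\exp(-4)\,\Pi$ and $J\ge\frac12\Pi$. Finally, by (15), (4), and Mertens,
$$\Pi=\prod_{q\in\mathcal P}\frac1{1-g(q)}\ge\exp\Bigl(\sum_{q\in\mathcal P}g(q)\Bigr)\ge\exp\Bigl(\sum_{K<q\le z}\Bigl(\frac1q-\frac4{q^2}\Bigr)\Bigr)\gg_L\log z\gg\log n. \tag{18}$$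

**Step 6: assembling the pieces.** If for some $q\in\mathcal P$ the event $E_q^*$ occurs and $T_q^*$ does not, then $E_q^{(\infty)}$ occurs by (2), and $\Delta$ is not a square by Lemma 1. So if $\Delta$ is a square, then $Z=1$ or some $T_q^*$ occurs. By (17), (18) with $J\ge\frac12\Pi$, and (13),
$$\mathbb P(\Delta\text{ is a square})\le\mathbb P(Z=1)+\sum_{q\in\mathcal P}\mathbb P(T_q^*)\ll_L\frac1{\log n}+n^{1/10}\exp(-n^{0.3})+\frac{\log\log n}{\log^2n}\ll_L\frac1{\log n}.\qquad\blacksquare$$

Theorem C, like the first statement of Theorem A, does not use Theorem 1 and needs no arithmetic condition on $L$. No claim is made that the rate $1/\log n$ is optimal.
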